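\title{An action of zero mean dimension that is not an inverse limit of finite entropy actions}

\begin{abstract}
For continuous actions of a countable amenable group $\Gamma$ on compact metrizable spaces, an inverse limit of actions with finite topological entropy has zero mean dimension. We show that the converse fails for $\Gamma=\bigoplus_{\mathbb N}\mathbb Z/p$, for every prime $p$. We construct a free action with zero mean dimension and a function on it with values in $\mathbb R^6$ such that every factor through which this function can be approximated within $\frac14$ has infinite entropy. The same action has infinite lower metric mean dimension for every compatible metric. The proof combines a rounding procedure that is not equivariant, a Borsuk--Ulam theorem coming from a nonzero mod $p$ Euler class, and a counting argument with a Gaussian random field. The counterexample passes to groups that agree with $\bigoplus_{\mathbb N}\mathbb Z/p$ up to finite index and finite kernel.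
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Entropy and mean dimension}

Throughout, $\Gamma$ is a countable discrete amenable group with identity $e$, and an \emph{action} is a continuous action on a nonempty compact metrizable space. A \emph{F\o lner sequence} is a sequence of nonempty finite sets $F\subseteq\Gamma$ along which $|gF\,\triangle\,F|/|F|\to0$ for every $g\in\Gamma$, and $\lim_F$ denotes a limit along such a sequence. A \emph{factor} of $\Gamma\curvearrowright X$ is an action $\Gamma\curvearrowright Y$ together with an equivariant continuous surjection $\pi:X\to Y$.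

Let $\Gamma\curvearrowright X$ be an action, $\mathcal U$ a finite open cover of $X$, and $F\subseteq\Gamma$ finite. The cover $\mathcal U^F=\bigvee_{g\in F}g^{-1}\mathcal U$ consists of the sets $\bigcap_{g\in F}g^{-1}U_g$ with $U_g\in\mathcal U$; it records the orbit segment $(gx)_{g\in F}$ at the resolution of $\mathcal U$. Let $N(\mathcal U)$ be the least cardinality of a subcover of $\mathcal U$. For a finite open cover $\mathcal V$ put $\operatorname{ord}(\mathcal V)=\max_{x\in X}\sum_{V\in\mathcal V}1_V(x)-1$, and let $D(\mathcal U)$ be the minimum of $\operatorname{ord}(\mathcal V)$ over the finite open covers $\mathcal V$ that refine $\mathcal U$. The \emph{topological entropy} and the \emph{mean dimension} (Gromov, Lindenstrauss--Weiss) are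
\[
h(X)=\sup_{\mathcal U}\lim_F\frac{\log N(\mathcal U^F)}{|F|},\qquad \operatorname{mdim}(X)=\sup_{\mathcal U}\lim_F\frac{D(\mathcal U^F)}{|F|},
\]
where $\mathcal U$ ranges over the finite open covers of $X$. The numerators are monotone and subadditive functions of $F$, invariant under $F\mapsto Fg$; for such functions the limit exists and does not depend on the F\o lner sequence (the Ornstein--Weiss lemma). Entropy counts how many orbit segments can be told apart at a fixed resolution, per group element. Mean dimension counts how many real parameters are needed to describe them, per group element; for the trivial group it is the covering dimension $\sup_{\mathcal U}D(\mathcal U)$. We use without comment that if $\mathcal V$ refines $\mathcal U$, then $N(\mathcal U)\le N(\mathcal V)$, $D(\mathcal U)\le D(\mathcal V)$, and $\mathcal V^F$ refines $\mathcal U^F$.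

An action $\Gamma\curvearrowright X$ is the \emph{inverse limit} of actions $\Gamma\curvearrowright X_k$, $k\in\mathbb N$, if there are equivariant continuous surjections $X_{k+1}\to X_k$ such that $X$ is equivariantly homeomorphic to $\varprojlim X_k$. We shall recognize inverse limits as follows.
\begin{itemize}
\item[(IL)] If $\pi_k:X\to X_k$ are factor maps compatible with the maps $X_{k+1}\to X_k$, and the $\pi_k$ jointly separate points, then $X=\varprojlim X_k$.
\end{itemize}
Indeed, $x\mapsto(\pi_k(x))_k$ is continuous, equivariant and injective, and it is onto because for $(y_k)\in\varprojlim X_k$ the nonempty compact sets $\pi_k^{-1}(y_k)$ decrease.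

\subsection{The question}

Lindenstrauss and Weiss showed that $h(X)<\infty$ implies $\operatorname{mdim}(X)=0$. Finite entropy is not necessary for zero mean dimension. Let $\Gamma$ act on $(\{0,1\}^{\mathbb N})^\Gamma$ by the shift $(hu)_g=u_{gh}$. Every open cover of this space is refined by a clopen partition, so $D\equiv0$; but the partition $\mathcal P$ according to the first $k$ digits of $u_e$ has $N(\mathcal P^F)=2^{k|F|}$, so the entropy is infinite. The reason is that zero mean dimension survives inverse limits while finite entropy does not. Lindenstrauss showed that an inverse limit of actions with finite entropy has zero mean dimension. This can be seen from the previous result: if $X=\varprojlim X_k$ with projections $\pi_k$, then by compactness a finite open cover $\mathcal U$ of $X$ is refined by $\pi_k^{-1}\mathcal V$ for some $k$ and some finite open cover $\mathcal V$ of $X_k$, so $D(\mathcal U^F)\le D(\mathcal V^F)$ and $\operatorname{mdim}(X)\le\sup_k\operatorname{mdim}(X_k)$. The following question, from the paper of Li and Liang \cite{LL}, asks whether this accounts for all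 actions of zero mean dimension.

\begin{quote}
\textbf{Question.} Let $\Gamma$ act continuously on a compact metrizable space $X$. Is it true that $\operatorname{mdim}(X)=0$ if and only if $\Gamma\curvearrowright X$ is an inverse limit of actions with finite topological entropy?
\end{quote}

The simplest cases suggest that the answer is yes.

\begin{proposition}\label{prop:zerodim}
If $D(\mathcal U)=0$ for every finite open cover $\mathcal U$ of $X$, then every action $\Gamma\curvearrowright X$ is an inverse limit of actions with finite entropy. If $\Gamma$ is finite, then the equivalence in the Question holds.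
\end{proposition}

\begin{proof}
An open cover of order $0$ is a partition into clopen sets. Fix a compatible metric. By hypothesis there are finite clopen partitions with atoms of diameter $<1/k$, and taking joins we may assume that the $(k+1)$-st refines the $k$-th. Let $A_k$ be the set of atoms of the $k$-th partition, let $\pi_k(x)_g\in A_k$ be the atom containing $gx$, and let $X_k=\pi_k(X)$, a closed subset of the product space $(A_k)^\Gamma$. The map $\pi_k$ is continuous and equivariant for the shift $(hu)_g=u_{gh}$, and (IL) gives $X=\varprojlim X_k$. A finite open cover $\mathcal U$ of $X_k$ is refined by the partition according to the coordinates in some finite set $E\subseteq\Gamma$. Then $\mathcal U^F$ is refined by the partition according to the coordinates in $EF$, so $N(\mathcal U^F)\le|A_k|^{|EF|}$. Since $|EF|\le|F|+\sum_{g\in E}|gF\setminus F|$, we get $h(X_k)\le\log|A_k|$.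

Let $\Gamma$ be finite. If $|gF\,\triangle\,F|/|F|<1/|\Gamma|$ for all $g$, then $gF=F$ for all $g$, so $F=\Gamma$. Hence $\operatorname{mdim}(X)=\sup_{\mathcal U}D(\mathcal U^\Gamma)/|\Gamma|$. If this vanishes, then $D(\mathcal U)\le D(\mathcal U^\Gamma)=0$ for all $\mathcal U$ and the first part applies. The converse is the theorem of Lindenstrauss.
\end{proof}

The proof rounds each point to one of finitely many values, continuously, and reads the rounded values along the orbit. One would hope that when $\operatorname{mdim}(X)=0$ the same can be done at all but a small proportion of the points of each orbit segment. We show that this hope fails, already for a group that is an increasing union of finite groups.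

\subsection{Results}

Fix a prime $p$. Let $\Gamma=\bigoplus_{i\ge1}\mathbb Z/p$, written multiplicatively, with elements $g=(g_i)$, and let $G_n=\{g:g_i=0\text{ for all }i>n\}$, so that $|G_n|=p^n$. The $G_n$ are increasing finite subgroups with union $\Gamma$, hence a F\o lner sequence: $gG_n=G_n$ as soon as $g\in G_n$. For maps into $\mathbb R^r$, $\|\cdot\|_\infty$ is the supremum over all points and all coordinates; $|\cdot|$ is the Euclidean (or Hermitian) norm.

For a compatible metric $\rho$ on $X$ let $\rho_F(x,x')=\max_{g\in F}\rho(gx,gx')$, and let $\#(\rho_F,\varepsilon)$ be the least size of an open cover of $X$ by sets of $\rho_F$-diameter $<\varepsilon$. The \emph{lower metric mean dimension} of $(X,\rho)$ is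
\[
\liminf_{\varepsilon\to0}\frac1{\log(1/\varepsilon)}\lim_F\frac{\log\#(\rho_F,\varepsilon)}{|F|},
\]
where the inner limit exists for the same reason as before.

\begin{theorem}\label{thm:main}
Let $\Gamma=\bigoplus_{\mathbb N}\mathbb Z/p$. There are a compact metrizable space $X$, a free continuous action $\Gamma\curvearrowright X$, and continuous maps $f^{(r)}:X\to[-1,1]^r$ $(r\ge1)$ with the following properties.
\begin{enumerate}
\item[(1)] $\operatorname{mdim}(X)=0$.
\item[(2)] Let $r\ge6$, let $\pi:X\to Y$ be a factor, and let $\phi:Y\to\mathbb R^r$ be continuous with $\|\phi\circ\pi-f^{(r)}\|_\infty\le\frac14$. Then for all sufficiently small $\delta>0$, every finite open cover $\mathcal U$ of $Y$ on whose members $\phi$ has Euclidean oscillation at most $\delta$ satisfies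
\[
\frac{\log N(\mathcal U^{G_n})}{|G_n|}\ \ge\ (r-5)\log(1/\delta)-C_r\qquad\text{for all }n\ge1,
\]
where $C_r=4\log6+r\log8+\log2$. In particular $h(Y)=\infty$.
\item[(3)] $X$ is not an inverse limit of actions with finite topological entropy.
\item[(4)] For every compatible metric $\rho$ on $X$ the lower metric mean dimension is $+\infty$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:groups}
Let $\Gamma$ be a countable amenable group that has a finite index subgroup $\Delta$ and a finite normal subgroup $K$ of $\Delta$ with $\Delta/K\cong\bigoplus_{\mathbb N}\mathbb Z/p$ for some prime $p$. Then some action of $\Gamma$ has zero mean dimension and is not an inverse limit of actions with finite entropy. For finite $\Gamma$ the equivalence in the Question is true.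
\end{theorem}

So the answer to the Question is no in general; only the ``if'' direction holds for all $\Gamma$. We do not decide which other individual infinite groups, for instance $\Gamma=\mathbb Z$, satisfy the equivalence.

\subsection{The mechanism}

For $f:X\to\mathbb R^r$ call $(f(gx))_{g\in G_n}$ the \emph{$G_n$-name} of $x$. To prove that the mean dimension is zero, it is enough to push the $G_n$-names, by a small amount in each coordinate, into a polyhedron of dimension $o(|G_n|)$. The push may depend on $n$, and it need not commute with the action of $G_n$ that permutes the coordinates. A factor offers less freedom: it replaces $f$ by a single nearby function $f'=\phi\circ\pi$, and the passage from a point to its $f'$-name is automatically equivariant. The counterexample lives in this gap.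

Section~\ref{sec:round} introduces the non-equivariant push for one finite group and shows, for $\mathbb Z/2$ acting on a circle, why it cannot be made equivariant. Section~\ref{sec:system} assembles infinitely many levels into $X$, and Section~\ref{sec:mdim} proves (1). Section~\ref{sec:bu} shows that the names of any $f'$ near $f^{(r)}$ meet the image of every equivariant map from a certain product of spheres $P_n$ into the cube $([-\frac12,\frac12]^r)^{G_n}$. Since $\dim P_n\le4|G_n|$, a set with this property has to be large when $r$ is large; Section~\ref{sec:count} proves this quantitatively. Sections~\ref{sec:proofA} and~\ref{sec:groups} finish the proofs of the two theorems.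

\section{Rounding along one finite group}\label{sec:round}

A continuous function on $[-1,1]$ that is close to the identity cannot take only finitely many values. It can do so outside a small transition region, and we can prepare many such functions whose transition regions are pairwise disjoint.

Let $Q$ be a finite abelian group of order $q$, written additively, whose elements we call \emph{labels}. Let $0<\eta\le1$, fix a bijection $\beta:Q\to\{0,\dots,q-1\}$, and put $x_c=\eta\,(\beta(c)+\frac12)/q$. For $c\in Q$ and $t\in\mathbb R$ let
\[
b_c(t)=\max\Big(0,\ 1-\frac{2q}{\eta}\operatorname{dist}(t,\,x_c+\eta\mathbb Z)\Big),\qquad H_c=\{b_c>\tfrac12\}.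
\]
The sets $x_c+\eta\mathbb Z$, $c\in Q$, are disjoint subsets of an arithmetic progression of step $\eta/q$, and $b_c(t)>0$ only within distance $<\eta/(2q)$ of $x_c+\eta\mathbb Z$. So the sets $\{b_c>0\}$ are pairwise disjoint and
\begin{equation}\label{eq:sumb}
\sum_{c\in Q}b_c\le1;
\end{equation}
see Figure~\ref{fig:bumps}. The components of $H_c$ are open intervals of length $\eta/(2q)$, and those of $\mathbb R\setminus H_c$ are closed intervals of length $\eta-\eta/(2q)<\eta$. Let $R_c:\mathbb R\to\mathbb R$ be the continuous function that equals, on each component of $\mathbb R\setminus H_c$, the midpoint of that component, and is affine on each component of $H_c$. Then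
\begin{equation}\label{eq:R}
|R_c(t)-t|\le\eta\quad(t\in\mathbb R),\qquad R_c([-1,1]\setminus H_c)\ \text{is finite}.
\end{equation}
The inequality holds on $\mathbb R\setminus H_c$, and on a component of $H_c$ the function $R_c(t)-t$ is affine and bounded by $\eta$ at the endpoints. The finiteness holds because $[-1,1]$ meets finitely many components of $\mathbb R\setminus H_c$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.3]
\draw[->] (-0.2,0) -- (6.3,0) node[right] {$t$};
\draw[gray] (-0.1,0.5) node[left] {$\frac12$} -- (6.1,0.5);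
\foreach \x in {0,3} {
  \draw[thick] (\x,0) -- (\x+0.5,1) -- (\x+1,0);
  \draw[dashed] (\x+1,0) -- (\x+1.5,1) -- (\x+2,0);
  \draw[dotted,thick] (\x+2,0) -- (\x+2.5,1) -- (\x+3,0);
  \draw[line width=2.5pt] (\x+0.25,0) -- (\x+0.75,0);
}
\node[below] at (0,0) {$0$};
\node[below] at (3,0) {$\eta$};
\node[below] at (6,0) {$2\eta$};
\end{tikzpicture}
\caption{The three $\eta$-periodic bump functions $b_c$ for $q=3$ labels (solid, dashed, dotted), which are positive on pairwise disjoint sets. The thick segments form the transition region $H_c=\{b_c>\frac12\}$ of the solid bump; the rounding map $R_c$ is constant between consecutive thick segments.}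
\label{fig:bumps}
\end{figure}

Now let $G$ be a finite abelian group, written multiplicatively, let $\lambda:G\to Q$ be a surjective homomorphism, and let $j\ge1$. Let $G$ act on configurations $u=(u_{g,l})\in([-1,1]^j)^G$ by $(hu)_g=u_{gh}$. We round the entry $u_{g,l}$ by the map whose label is that of the position $g$, possibly shifted by a constant $c_0\in Q$:
\[
\tau_{c_0}(u)_{g,l}=R_{\lambda(g)+c_0}(u_{g,l}),\qquad\tau=\tau_0 .
\]
This gains nothing if every $u_{g,l}$ lies in the transition region of its own label. The continuous function
\[
\nu(u)=\sum_{g\in G}\sum_{l=1}^jb_{\lambda(g)}(u_{g,l})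
\]
controls how often that happens. Call $u$ \emph{balanced} if $\nu(hu)=\nu(u)$ for all $h\in G$. By a \emph{box} we mean a product of compact intervals and points.

\begin{lemma}\label{lem:round}
\begin{enumerate}
\item[(a)] For all $u$ and all $h\in G$, $\ \nu(hu)=\sum_{g\in G}\sum_{l\le j}b_{\lambda(g)-\lambda(h)}(u_{g,l})$. In particular $\nu(hu)=\nu(u)$ for $h\in\ker\lambda$.
\item[(b)] There is a finite union $T\subset\mathbb R^{G\times\{1,\dots,j\}}$ of boxes of dimension at most $2j|G|/q$ such that $\tau_{c_0}(u)\in T$ for every balanced $u$ and every $c_0\in Q$.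
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Substitute $g\mapsto gh^{-1}$ in $\nu(hu)=\sum_{g,l}b_{\lambda(g)}(u_{gh,l})$.

(b) Let $u$ be balanced. Sum (a) over $q$ elements $h$ whose labels $\lambda(h)$ run through $Q$. For each $g$ the label $\lambda(g)-\lambda(h)$ then runs through $Q$, so \eqref{eq:sumb} gives
\[
q\,\nu(u)=\sum_{g\in G}\sum_{l\le j}\sum_{c\in Q}b_c(u_{g,l})\le j|G|.
\]
Choose $h$ with $\lambda(h)=-c_0$. Each pair $(g,l)$ with $u_{g,l}\in H_{\lambda(g)+c_0}$ contributes more than $\frac12$ to $\nu(hu)=\nu(u)$, so there are at most $2j|G|/q$ such pairs. At all other pairs $\tau_{c_0}(u)_{g,l}$ lies in the finite set $\bigcup_cR_c([-1,1]\setminus H_c)$, and every entry lies in $[-2,2]$ by \eqref{eq:R}. Let $T$ be the union of all boxes in which at most $2j|G|/q$ coordinates range over $[-2,2]$ and each other coordinate is a point of this finite set.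
\end{proof}

Take $G=Q$ and $\lambda$ the identity. The balanced configurations are cut out of a cube of dimension $jq$ by only $q-1$ equations, yet $\tau$ moves each coordinate by at most $\eta$ and maps them into a polyhedron of dimension at most $2j$. The map $\tau$ is not equivariant: $\tau(hu)_{g,l}=R_{\lambda(g)}(u_{gh,l})$, whereas $(h\tau(u))_{g,l}=R_{\lambda(g)+\lambda(h)}(u_{gh,l})$. To round, one must choose an origin on the orbit.

To obtain a free action we multiply by a free $G$-space $S$ and consider pairs $(z,u)$ with $z\in S$ and $u$ balanced. The choice of $S$ decides everything. Suppose $S$ carries a \emph{clock}, a continuous map $c:S\to Q$ with $c(hz)=c(z)+\lambda(h)$. Then the single function $\phi(z,u)=(R_{c(z)}(u_{e,l}))_{l\le j}$ has names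
\begin{equation}\label{eq:clock}
\big(\phi(gz,gu)\big)_{g\in G}=\big(R_{c(z)+\lambda(g)}(u_{g,l})\big)_{g,l}=\tau_{c(z)}(u)\in T,
\end{equation}
and the rounding has become equivariant. A connected $S$ has no clock when $q\ge2$, but we must exclude every conceivable substitute for one. For this we need a positive statement about names, and here is its simplest instance.

\begin{example}\label{ex:circle}
Let $G=\{e,\sigma\}$ and $Q=\mathbb Z/2$, let $\sigma$ act on the circle $S^1$ by $z\mapsto-z$, and put $\psi(t)=\sum_{l\le j}(b_0-b_1)(t_l)$ for $t\in[-1,1]^j$. Since $\sigma$ exchanges $u_e$ and $u_\sigma$,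
\[
\nu(u)-\nu(\sigma u)=\psi(u_e)-\psi(u_\sigma).
\]
Let $f(z,u)=u_e$; the $f$-name of $(z,u)$ is $(u_e,u_\sigma)$. For every continuous $\omega:S^1\to[-1,1]^j$ there is a pair $(z,u)$ with $u$ balanced whose name is $(\omega(z),\omega(-z))$. Indeed, $z\mapsto\psi(\omega(z))-\psi(\omega(-z))$ is an odd continuous function on the circle, so it vanishes somewhere by the intermediate value theorem. If $S^1$ is replaced by $S^0=\{\pm1\}$, which is a clock, the statement fails: take $\omega(1),\omega(-1)$ with $\psi(\omega(1))\ne\psi(\omega(-1))$.
\end{example}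

In the example the set of names meets every curve $z\mapsto(\omega(z),\omega(-z))$. Three things remain to be done: to make this property stable under perturbation of $f$, to obtain it for all levels at once, and to convert it into a lower bound for covering numbers.

\section{The system}\label{sec:system}

From now until Section~\ref{sec:groups}, $\Gamma=\bigoplus_{i\ge1}\mathbb Z/p$.

\subsection*{The spheres}
Put $\mathbb K=\mathbb R$ and $s=1$ if $p=2$, and $\mathbb K=\mathbb C$ and $s=\frac{p-1}2$ if $p$ is odd. Let $d_i=s\,p^{i-1}$, let $S_i$ be the unit sphere of $\mathbb K^{d_i+1}$, and let $m_i=\dim_{\mathbb R}\mathbb K^{d_i+1}$. Then $m_i=2^{i-1}+1$ for $p=2$ and $m_i=(p-1)p^{i-1}+2$ for $p$ odd, so in both cases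
\begin{equation}\label{eq:mi}
m_i\le2p^i .
\end{equation}
Let $\zeta=e^{2\pi\sqrt{-1}/p}$, so $\zeta=-1$ for $p=2$, and let $g\in\Gamma$ act on $S_i$ by multiplication by $\zeta^{g_i}$. Put $P=\prod_{i\ge1}S_i$ and $P_n=\prod_{i\le n}S_i$, and write $z_{\le n}\in P_n$ for the truncation of $z\in P$. If $gz=z$, then $\zeta^{g_i}=1$ for all $i$, so $\Gamma$ acts freely on $P$ and $G_n$ acts freely on $P_n$. For $p=2$, $S_1$ is the circle of Example~\ref{ex:circle}. The dimensions $d_i$ are large enough for the Borsuk--Ulam argument (Lemma~\ref{lem:euler}) and small enough for the counting argument, which uses \eqref{eq:mi}.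

\subsection*{The levels}
Let $\Omega=([-1,1]^{\mathbb N})^\Gamma$ with elements $u=(u_{g,l})$ and action $(hu)_g=u_{gh}$. For $j\ge0$ put $n_j=j(j+1)/2$. For $j\ge1$ let
\[
Q_j=(\mathbb Z/p)^j,\qquad q_j=p^j,\qquad\eta_j=2^{-j},\qquad\lambda_j(g)=(g_{n_{j-1}+1},\dots,g_{n_j})\in Q_j .
\]
Then $\lambda_j:G_{n_j}\to Q_j$ is a surjective homomorphism with kernel $G_{n_{j-1}}$. Apply Section~\ref{sec:round} with the data $(G_{n_j},Q_j,\lambda_j,\eta_j,j)$, and for $u\in\Omega$ let $\nu^{(j)}(u)$ and $\tau^{(j)}(u)$ be the values of $\nu$ and $\tau$ at the restriction of $u$ to $G_{n_j}\times\{1,\dots,j\}$. Restriction commutes with the action of $G_{n_j}$, so Lemma~\ref{lem:round}(a) gives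
\begin{equation}\label{eq:auto}
\nu^{(j)}(hu)=\nu^{(j)}(u)\qquad\text{for all }u\in\Omega,\ h\in G_{n_{j-1}} .
\end{equation}
Level $j$ rounds $j$ coordinates to precision $2^{-j}$, and $j/q_j\to0$. The labels at level $j$ ignore the group $G_{n_{j-1}}$ used by the earlier levels. This makes \eqref{eq:auto} hold for free, and it will keep the total number of equations below $|G_{n_k}|$ however many levels $j\le k$ are imposed.

\subsection*{The space $X$}
Let
\[
X=\big\{(z,u)\in P\times\Omega:\ \nu^{(j)}(hau)=\nu^{(j)}(au)\ \text{ for all }j\ge1,\ a\in\Gamma,\ h\in G_{n_j}\big\}.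
\]
In words, every translate of $u$ is balanced at every level. The set $X$ is closed because the $\nu^{(j)}$ are continuous, and it is $\Gamma$-invariant because $a$ ranges over all of $\Gamma$. It contains every $(z,u)$ with $u$ fixed by $\Gamma$, so it is nonempty. The action on $X$ is free since the action on $P$ is. On $P\times\Omega$ put $f^{(r)}(z,u)=(u_{e,1},\dots,u_{e,r})$, so that
\begin{equation}\label{eq:fname}
f^{(r)}(gx)=(u_{g,l})_{l\le r}\qquad\text{for }x=(z,u),\ g\in\Gamma .
\end{equation}

\section{Zero mean dimension}\label{sec:mdim}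

A fixed cover sees finitely many spheres, on which $\Gamma$ acts by isometries, so $P$ contributes a bounded dimension. The configurations are handled by $\tau^{(j)}$. We use one fact on polyhedra: if $T'\subset\mathbb R^d$ is a finite union of boxes of dimension at most $k$, then for every $\kappa>0$ it has a finite open cover of order at most $k$ by sets of Euclidean diameter $<\kappa$. To see this, cut along all coordinate hyperplanes through vertices of the boxes to get a cubical complex, pass to iterated barycentric subdivisions, and take the open stars of the vertices; a point in the relative interior of a simplex lies exactly in the stars of the vertices of that simplex.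

\begin{proposition}\label{prop:mdim}
$\operatorname{mdim}(X)=0$.
\end{proposition}

\begin{proof}
Let $\mathcal U$ be a finite open cover of $X$. Since $X$ is a compact subset of a product, there are $i_0,j_0\ge1$ and $\kappa>0$ with the following property: a subset of $X$ lies in a member of $\mathcal U$ if any two of its points $(z,u),(z',u')$ satisfy $|z_i-z_i'|<\kappa$ for $i\le i_0$ and $|u_{g,l}-u'_{g,l}|<\kappa$ for $g\in G_{n_{j_0}}$, $l\le j_0$.

Let $j\ge j_0$ with $\eta_j<\kappa/4$, put $G=G_{n_j}$ and $m=m_1+\dots+m_{i_0}$, and view $P_{i_0}$ as a subset of $[-1,1]^m$. For $(z,u)\in X$ the defining equations with $a=e$ say that the restriction of $u$ to $G\times\{1,\dots,j\}$ is balanced. So the continuous map $(z,u)\mapsto(z_{\le i_0},\tau^{(j)}(u))$ sends $X$ into $[-1,1]^m\times T$, with $T$ from Lemma~\ref{lem:round}(b). Take a finite open cover of $[-1,1]^m\times T$ of order at most $m+2j|G|/q_j$ by sets of diameter $<\kappa/4$, and let $\mathcal V$ be its pullback to $X$.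

Let $(z,u),(z',u')$ lie in one member $V$ of $\mathcal V$. Then $|z_i-z_i'|<\kappa$ for $i\le i_0$, and by \eqref{eq:R}, $|u_{g,l}-u'_{g,l}|<\frac\kappa4+2\eta_j<\kappa$ for all $g\in G$ and $l\le j$. Let $h\in G$. The translates by $h$ have coordinates $\zeta^{h_i}z_i,\ \zeta^{h_i}z_i'$ and $u_{gh,l},\ u'_{gh,l}$, and $gh\in G$ for $g\in G_{n_{j_0}}$. Hence $hV$ lies in a member $U_h$ of $\mathcal U$, and $V\subseteq\bigcap_{h\in G}h^{-1}U_h$. Thus $\mathcal V$ refines $\mathcal U^G$, and
\[
\frac{D(\mathcal U^{G_{n_j}})}{|G_{n_j}|}\le\frac m{|G_{n_j}|}+\frac{2j}{p^j}\longrightarrow0\qquad(j\to\infty).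
\]
Since $(G_{n_j})_j$ is a F\o lner sequence, the limit attached to $\mathcal U$ is $0$.
\end{proof}

\section{A Borsuk--Ulam theorem and prescribed names}\label{sec:bu}

The goal is the following generalization of Example~\ref{ex:circle}.

\begin{proposition}\label{prop:names}
Let $r,n\ge1$, let $f':X\to\mathbb R^r$ be continuous with $\|f'-f^{(r)}\|_\infty\le\frac14$, and let $\omega:P_n\to[-\frac12,\frac12]^r$ be continuous. Then there is $x=(z,u)\in X$ with $f'(gx)=\omega(gz_{\le n})$ for all $g\in G_n$.
\end{proposition}

\subsection{Thom and Euler classes}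
Cohomology is taken with coefficients in $\mathbb F_p$. Let $\xi$ be a real vector bundle of rank $k$ over a compact manifold $Z$, oriented if $p$ is odd. We write $\xi$ also for the total space, $\mathrm{pr}$ for the projection, and $\xi_0$ for the complement of the zero section. We use these textbook facts.
\begin{itemize}
\item[(T1)] There is a Thom class $\theta_\xi\in H^k(\xi,\xi_0)$, and $y\mapsto\mathrm{pr}^*y\cup\theta_\xi$ is an isomorphism $H^*(Z)\to H^{*+k}(\xi,\xi_0)$.
\item[(T2)] The Euler class $e(\xi)\in H^k(Z)$ is the pullback of $\theta_\xi$ under the zero section $(Z,\emptyset)\to(\xi,\xi_0)$. It vanishes if $\xi$ has a nowhere zero section. For $p=2$ it is the top Stiefel--Whitney class; for a complex line bundle it is the first Chern class mod $p$.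
\item[(T3)] The Thom class of $\xi\oplus\xi'$ is the cup product of the pullbacks of $\theta_\xi$ and $\theta_{\xi'}$ under the two projections, and $e(\xi\oplus\xi')=e(\xi)\cup e(\xi')$.
\item[(T4)] For line bundles over $\mathbb K$ (real if $p=2$, complex if $p$ is odd), $e(L\otimes_{\mathbb K}L')=e(L)+e(L')$.
\end{itemize}

Fix $N\ge1$ and let $\bar P_N=P_N/G_N=\prod_{i\le N}S_i/(\mathbb Z/p)$. For a $G_N$-space $A$ let $\tilde A=(P_N\times A)/G_N$, the quotient by the diagonal action; it is a bundle over $\bar P_N$ with fiber $A$, and a vector bundle if $A$ is a representation. An equivariant map $P_N\to A$ is the same as a section of $\tilde A$. Let $G_N$ act on $\mathbb R^{G_N}$ by $(hv)(a)=v(ah)$ and let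
\[
V=\Big\{v\in\mathbb R^{G_N}:\sum_av(a)=0\Big\}.
\]
For $G_N=\mathbb Z/2$, $V$ is the sign representation, and an equivariant map $S^1\to V$ is an odd function. The general substitute for the intermediate value theorem is the next lemma, which by (T2) implies that every equivariant map $P_N\to V$ has a zero.

\begin{lemma}\label{lem:euler}
The bundle $\tilde V$ over $\bar P_N$ is orientable if $p$ is odd, and $e(\tilde V)\ne0$.
\end{lemma}

\begin{proof}
\emph{One sphere.} Let $L_i$ be the quotient of $S_i\times\mathbb K$ by $(z,t)\sim(\zeta z,\zeta t)$, a $\mathbb K$-line bundle over $S_i/(\mathbb Z/p)$, and let $y_i=e(L_i)$. We claim that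
\begin{equation}\label{eq:yi}
y_i^{d_i}\ne0,\qquad y_i^{d_i+1}=0 .
\end{equation}
For $p=2$ the base is $\mathbb{RP}^{d_i}$, the map $(z,t)\mapsto tz$ identifies $L_i$ with the tautological bundle, and $H^*(\mathbb{RP}^{d_i})=\mathbb F_2[y_i]/(y_i^{d_i+1})$. For $p$ odd the base is a lens space, which maps to $\mathbb{CP}^{d_i}$. The bundle $L_i$ is the pullback of the dual of the tautological bundle (the pair $(z,t)$ defines the functional on $\mathbb Cz$ with $z\mapsto t$), so $y_i$ is the pullback of the generator $y$ of $H^*(\mathbb{CP}^{d_i})=\mathbb F_p[y]/(y^{d_i+1})$. The map $z\mapsto z^{\otimes p}$ identifies the lens space with the unit circle bundle of the $p$-th tensor power of the tautological bundle, whose Euler class is $-py=0$. In the Gysin sequence of this circle bundle, the kernel of the pullback on cohomology is the image of multiplication by the Euler class. So the pullback is injective, and \eqref{eq:yi} follows.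

Denote the pullbacks of $L_i$ and $y_i$ to $\bar P_N$ by the same letters. The $y_i$ commute, since $p=2$ or their degree is even, and $\prod_{i\le N}y_i^{d_i}\ne0$ by the K\"unneth theorem.

\emph{Splitting $\tilde V$.} The characters of $G_N$ are $\chi_\alpha(g)=\zeta^{\sum_i\alpha_ig_i}$, $\alpha\in\mathbb F_p^N$. Let $\mathbb K_\alpha$ be $\mathbb K$ with $g$ acting by $\chi_\alpha(g)$. Then $\tilde{\mathbb K}_\alpha\cong\bigotimes_iL_i^{\otimes\alpha_i}$, and its Euler class is $\sum_i\alpha_iy_i$ by (T4). Let $\Xi$ be the set of $\alpha\ne0$ whose last nonzero coordinate lies in $\{1,\dots,s\}$. For $p=2$ this is the set of all $\alpha\ne0$, and the real functions $\chi_\alpha$, $\alpha\in\Xi$, form a basis of $V$ with $h\chi_\alpha=\chi_\alpha(h)\chi_\alpha$. For $p$ odd, $\Xi$ contains exactly one element of each pair $\{\alpha,-\alpha\}$, $\alpha\neq0$, and $V$ is the direct sum of the planes $\{\operatorname{Re}(t\chi_\alpha):t\in\mathbb C\}$, $\alpha\in\Xi$, on which $h$ acts by $t\mapsto\chi_\alpha(h)t$. In both cases $V\cong\bigoplus_{\alpha\in\Xi}\mathbb K_\alpha$ as real representations.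 For $p$ odd we give $\tilde V$ the complex orientation. Grouping the $\alpha\in\Xi$ by the position $n$ of the last nonzero coordinate, (T3) gives
\[
e(\tilde V)=\prod_{n=1}^N\varphi_n,\qquad\varphi_n=\prod_{a=1}^s\ \prod_{J\in\mathbb F_p^{n-1}}\Big(ay_n+\sum_{i<n}J_iy_i\Big).
\]

\emph{The product.} We show by induction that $\varphi_1\cdots\varphi_n=c_n\prod_{i\le n}y_i^{d_i}$ with $c_n\in\mathbb F_p^\times$; the case $n=0$ is the empty product. The class $\varphi_n$ has $sp^{n-1}=d_n$ factors. Expanding, $\varphi_n=c\,y_n^{d_n}+(\text{terms divisible by some }y_i,\ i<n)$, where $c=\prod_{a=1}^sa^{p^{n-1}}\ne0$ in $\mathbb F_p$. By \eqref{eq:yi}, $\prod_{i<n}y_i^{d_i}$ is annihilated by each $y_i$ with $i<n$. Only the leading term survives, and $c_n=c_{n-1}c$. For $n=N$ we obtain a nonzero class.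
\end{proof}

For $p=2$ and $N=2$ the base is $\mathbb{RP}^1\times\mathbb{RP}^2$ and $e(\tilde V)=y_1\cdot y_2(y_2+y_1)=y_1y_2^2$, because $y_1^2=0$. Had we taken a circle for $S_2$ as well, we would have $y_2^2=0$ and the class would vanish. In general the result is a multiple of $\prod_iy_i^{d_i}$, so no $d_i$ can be lowered while the others are kept.

\subsection{A common zero}
In Example~\ref{ex:circle} the equations ``name $=\omega$'' could be solved for $u$; the solutions formed a graph over the circle, on which the odd function had a zero. For a perturbed function $f'$ the solution set need not be a graph. A boundary condition of the type used in degree theory shows that it still behaves like one in cohomology. Let $E=(\mathbb R^r)^{G_N}$ with $(hu)_g=u_{gh}$, and let $B=([-1,1]^r)^{G_N}$ be its unit ball for the sup norm.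

\begin{lemma}\label{lem:zero}
Let $\Lambda:P_N\times B\to V$ and $\Upsilon:P_N\times B\to E$ be continuous and $G_N$-equivariant, with $\Upsilon(z,u)_{g,l}\,u_{g,l}>0$ whenever $|u_{g,l}|=1$. Then $\Lambda$ and $\Upsilon$ have a common zero.
\end{lemma}

\begin{proof}
For $p$ odd, $\tilde E$ is orientable: the determinant of the action on $E$ is a homomorphism from a group of odd order to $\{\pm1\}$, hence trivial. Let $\tilde\partial=(P_N\times\partial B)/G_N$. The sup norm on $E$ is invariant, so the radial deformations of $E$ onto $B$ and of $E\setminus\{0\}$ onto $\partial B$ are equivariant. Hence $\tilde B\subset\tilde E$ and $\tilde\partial\subset\tilde E_0$ are homotopy equivalences, and by the five lemma restriction is an isomorphism $H^*(\tilde E,\tilde E_0)\to H^*(\tilde B,\tilde\partial)$. Let $\theta'$ be the restriction of $\theta_{\tilde E}$. By (T1), $y\mapsto\mathrm{pr}^*y\cup\theta'$ is injective on $H^*(\bar P_N)$.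

Let $\xi=\tilde V\oplus\tilde E$. For $0\le t\le1$ the equivariant map
\[
(z,u)\longmapsto\big(z;\ (1-t)\Lambda(z,u),\ (1-t)\Upsilon(z,u)+tu\big)
\]
descends to a map $\Phi_t:\tilde B\to\xi$. At a point of $\tilde\partial$ some $|u_{g,l}|$ equals $1$, and then $\big((1-t)\Upsilon_{g,l}+tu_{g,l}\big)u_{g,l}>0$. So $\Phi_t$ is a homotopy of maps of pairs $(\tilde B,\tilde\partial)\to(\xi,\xi_0)$, and $\Phi_0^*\theta_\xi=\Phi_1^*\theta_\xi$.

The map $\Phi_1$ is $[z,u]\mapsto[z;0,u]$. Its $\tilde V$-component is $\mathrm{pr}$ followed by the zero section, which pulls $\theta_{\tilde V}$ back to $\mathrm{pr}^*e(\tilde V)\in H^*(\tilde B)$ by (T2). Its $\tilde E$-component is the inclusion of $(\tilde B,\tilde\partial)$, which pulls $\theta_{\tilde E}$ back to $\theta'$. By (T3) and naturality of the relative cup product, $\Phi_1^*\theta_\xi=\mathrm{pr}^*e(\tilde V)\cup\theta'$, which is nonzero by Lemma~\ref{lem:euler}. If $\Lambda$ and $\Upsilon$ had no common zero, $\Phi_0$ would factor through the pair $(\xi_0,\xi_0)$, whose cohomology vanishes, and $\Phi_0^*\theta_\xi$ would be $0$.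
\end{proof}

\subsection{Proof of Proposition~\ref{prop:names}}
The space $X$ is defined by infinitely many equations, and $f'$ is defined only on $X$. We extend $f'$, solve the first $k$ levels on $G_{n_k}$ by Lemma~\ref{lem:zero}, and let $k\to\infty$. The point is to pack all $k$ levels into one map to $V$.

By the Tietze extension theorem, each coordinate of $f'-f^{(r)}$ extends from $X$ to $P\times\Omega$ with values in $[-\frac14,\frac14]$. This gives a continuous $\hat f:P\times\Omega\to\mathbb R^r$ with $\hat f|_X=f'$ and $\|\hat f-f^{(r)}\|_\infty\le\frac14$. Fix $z^0\in P$, and let $k$ be such that $N:=n_k\ge n$. Define $\iota:P_N\times B\to P\times\Omega$, $\iota(z,u)=(\bar z,\bar u)$, where $\bar z$ extends $z$ by $z_i^0$ for $i>N$, and $\bar u$ extends $u$ by $0$ at the pairs $(g,l)$ with $g\notin G_N$ or $l>r$. The map $\iota$ is $G_N$-equivariant, because $G_N$ acts trivially on $S_i$ for $i>N$ and right multiplication by $h\in G_N$ preserves $G_N$ and its complement.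

\emph{The map $\Upsilon$.} For $g\in G_N$ put
\[
\Upsilon(z,u)_g=\hat f\big(g\,\iota(z,u)\big)-\omega\big((gz)_{\le n}\big).
\]
Replacing $(z,u)$ by $(hz,hu)$ replaces $g$ by $gh$ on the right side, so $\Upsilon$ is equivariant. By \eqref{eq:fname}, the $l$-th coordinate of $\hat f(g\,\iota(z,u))$ is within $\frac14$ of $u_{g,l}$. If $|u_{g,l}|=1$, then $\Upsilon_{g,l}\,u_{g,l}\ge1-\frac14-\frac12>0$. This is the only place where the constants $\frac14$ and $\frac12$ are used.

\emph{The map $\Lambda$.} For $1\le j\le k$ let $\mu_j(z,u)\in\mathbb R^{G_N}$ be the function $a\mapsto\nu^{(j)}(a\bar u)$. It is equivariant, since $\mu_j(hz,hu)(a)=\nu^{(j)}(ah\bar u)$. For $0\le j\le k$ let $A_j$ be the operator on $\mathbb R^{G_N}$ that averages over $G_{n_j}$, that is, $A_jv=|G_{n_j}|^{-1}\sum_{h\in G_{n_j}}hv$. It is the orthogonal projection onto the $G_{n_j}$-invariant functions, it commutes with $G_N$ because the group is abelian, and $A_iA_j=A_{\max(i,j)}$. Moreover $A_0=\mathrm{id}$, and $A_k$ projects onto the constants. Therefore the operators $A_{j-1}-A_j$, $1\le j\le k$, are projections with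 mutually orthogonal ranges, and their sum $\mathrm{id}-A_k$ is the projection onto $V$. Put
\[
\Lambda=\sum_{j=1}^k(A_{j-1}-A_j)\mu_j:\ P_N\times B\to V .
\]
By orthogonality, $\Lambda(z,u)=0$ if and only if $A_{j-1}\mu_j=A_j\mu_j$ at $(z,u)$ for every $j\le k$. By \eqref{eq:auto}, applied to $a\bar u$, the function $\mu_j(z,u)$ is always $G_{n_{j-1}}$-invariant, so $A_{j-1}\mu_j=\mu_j$. Hence $\Lambda(z,u)=0$ if and only if each $\mu_j(z,u)$ is $G_{n_j}$-invariant.

\emph{The limit.} Let $x_k=(z_k,u_k)\in P\times\Omega$ be the image under $\iota$ of a common zero of $\Lambda$ and $\Upsilon$, given by Lemma~\ref{lem:zero}. Then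
\[
\nu^{(j)}(hau_k)=\nu^{(j)}(au_k)\quad(j\le k,\ a\in G_{n_k},\ h\in G_{n_j}),\qquad\hat f(gx_k)=\omega\big(g(z_k)_{\le n}\big)\quad(g\in G_n).
\]
Let $x=(z,u)$ be a limit point of $(x_k)$ in the compact space $P\times\Omega$. Each defining equation of $X$ involves fixed $j,a,h$, so it holds at $x_k$ for all large $k$ and, by continuity, at $x$. Thus $x\in X$, and $f'(gx)=\hat f(gx)=\omega(gz_{\le n})$ for $g\in G_n$.\qed

\section{Counting with a Gaussian field}\label{sec:count}

Put $M=|G_n|=p^n$. For each $\omega$, the map $z\mapsto(\omega(gz))_{g\in G_n}$ sends $P_n$, of dimension at most $4M$, into a cube of dimension $rM$. One expects a set that meets all these images to have dimension about $(r-4)M$ at least. For entropy we need such a statement with a range of scales $\delta<\delta_0$ independent of $n$ and with constants that are exponential in $M$; we give up a little in the exponent to get it.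

\begin{lemma}\label{lem:count}
Let $r\ge6$. There is $\delta_0=\delta_0(p,r)\in(0,1)$ such that the following holds for all $\delta\in(0,\delta_0)$ and $n\ge1$. Let $Y_1,\dots,Y_{\mathcal N}\subset(\mathbb R^r)^{G_n}$ satisfy $\max_g|y_g-y'_g|\le\delta$ for $y,y'\in Y_i$. Suppose that for every continuous $\omega:P_n\to[-\frac12,\frac12]^r$ there is $z\in P_n$ with $(\omega(gz))_{g\in G_n}\in\bigcup_iY_i$. Then
\[
\mathcal N\ \ge\ \tfrac12\big(6^{-4}\,8^{-r}\,\delta^{-(r-5)}\big)^M .
\]
\end{lemma}

We choose $\omega$ at random. Two properties are needed. For each fixed $z$, the vector $(\omega(gz))_g$ should be spread out in $\mathbb R^{rM}$, so that it is unlikely to fall near a given $Y_i$. And it should vary slowly with $z$, so that a union bound over a net in $P_n$ suffices. These demands pull in opposite directions, since the first asks for independent values at the $M$ points of every orbit. Fourier analysis on $G_n$ reconciles them: we build $\omega$ from independent pieces, one for each character.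

\begin{proof}
\emph{Step 1: the field.} For $\alpha\in\{0,\dots,p-1\}^n$ and the character $\chi=\chi_\alpha$ of $G_n$, let $\mathcal H_\chi=\bigotimes_{i\le n}(\mathbb C^{d_i+1})^{\otimes\alpha_i}$ and $v_\chi(z)=\bigotimes_{i\le n}z_i^{\otimes\alpha_i}\in\mathcal H_\chi$ for $z\in P_n$. (For $p=2$ view $\mathbb R^{d_i+1}\subset\mathbb C^{d_i+1}$; for $\alpha=0$, $\mathcal H_\chi=\mathbb C$ and $v_\chi=1$.) Then $v_\chi(z)$ is a unit vector, $v_\chi(gz)=\chi(g)v_\chi(z)$, and replacing the tensor factors one at a time gives
\begin{equation}\label{eq:lip}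
|v_\chi(z)-v_\chi(z')|\le\sum_i\alpha_i|z_i-z_i'|\le p\sum_i|z_i-z_i'| .
\end{equation}
Call a random variable a \emph{complex Gaussian} if its real and imaginary parts are independent $N(0,1)$. Let $\Theta^l_\chi$, $1\le l\le r$, be independent random complex-linear functionals on $\mathcal H_\chi$ whose coefficients in an orthonormal basis are independent complex Gaussians. The law of the coefficient vector is invariant under unitary maps, so $\Theta^l_\chi v$ has the law of $|v|$ times a complex Gaussian. Put
\[
Z^l_\chi(z)=\Theta^l_\chi v_\chi(z),\qquad\mathbf Z(z)=(Z^l_\chi(z))_{\chi,l},\qquad W(z)=\Big(M^{-1/2}\sum_\chi\operatorname{Re}Z^l_\chi(z)\Big)_{l\le r}\in\mathbb R^r .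
\]
Then $W(gz)_l=M^{-1/2}\sum_\chi\operatorname{Re}(\chi(g)Z^l_\chi(z))$. For example, if $p=2$ and $n=1$, then $W(\pm z)_l=(\gamma\pm\gamma')/\sqrt2$ with independent $N(0,1)$ variables $\gamma,\gamma'$, so the values at the two points of an orbit are independent $N(0,1)$.

In general, fix $z$. The $Z^l_\chi(z)$ are independent complex Gaussians, and for a complex Gaussian $Z$ the covariance of $\operatorname{Re}(aZ)$ and $\operatorname{Re}(bZ)$ is $\operatorname{Re}(a\bar b)$. So the covariance of $W(gz)_l$ and $W(hz)_l$ is $M^{-1}\sum_\chi\operatorname{Re}\chi(gh^{-1})$, which is $1$ if $g=h$ and $0$ otherwise. Different $l$ are independent, and all variables are jointly Gaussian. Hence the $rM$ numbers $W(gz)_l$ are independent $N(0,1)$. Also, by $\sum_g\chi(g)\overline{\chi'(g)}=M\cdot1_{\chi=\chi'}$, for all $z,z'$,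
\begin{equation}\label{eq:parseval}
\sum_g|W(gz)-W(gz')|^2\le\sum_l\frac1M\sum_g\Big|\sum_\chi\chi(g)\big(Z^l_\chi(z)-Z^l_\chi(z')\big)\Big|^2=|\mathbf Z(z)-\mathbf Z(z')|^2 .
\end{equation}

\emph{Step 2: small balls.} Let $\psi(t)=\frac1\pi\arctan t$, which is $1$-Lipschitz with values in $(-\frac12,\frac12)$, and let $\omega=\psi\circ W$ coordinatewise. For every realization $\omega$ is continuous. Write $\underline\omega(z)=(\omega(gz))_{g\in G_n}\in\mathbb R^{rM}$. If $\gamma$ is $N(0,1)$, the density of $\psi(\gamma)$ at $\psi(t)$ is $(2\pi)^{-1/2}e^{-t^2/2}/\psi'(t)=\sqrt{\pi/2}\,(1+t^2)e^{-t^2/2}$. This is largest at $t^2=1$, where it equals $\sqrt{\pi/2}\cdot2e^{-1/2}<2$. So $\underline\omega(z)$ has density at most $2^{rM}$. The ball of radius $\sqrt d$ in $\mathbb R^d$ has volume at most $(2\pi e)^{d/2}$, because $e^{-|x|^2/2}\ge e^{-d/2}$ on it and $\int_{\mathbb R^d}e^{-|x|^2/2}dx=(2\pi)^{d/2}$. Scaling with $d=rM$, for fixed $z$, $y\in\mathbb R^{rM}$ and $\sigma>0$,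
\begin{equation}\label{eq:ball}
\Pr\big(|\underline\omega(z)-y|\le\sigma\sqrt M\big)\le2^{rM}\Big(\frac{2\pi e\,\sigma^2}r\Big)^{rM/2}=\Big(\frac{8\pi e\,\sigma^2}r\Big)^{rM/2}\le(4\sigma)^{rM},
\end{equation}
since $8\pi e<69$ and $r\ge6$.

\emph{Step 3: nets.} For $0<t\le1$ the unit sphere of $\mathbb R^m$ has a $t$-net with at most $(3/t)^m$ points: a maximal $t$-separated set is a $t$-net, and the balls of radius $t/2$ about its points are disjoint and lie in the ball of radius $1+t/2$, so it has at most $(1+2/t)^m$ points. The sum in \eqref{eq:lip} has $n$ terms, and a factor $n$ would make $\delta_0$ depend on $n$. We remove it by using finer nets on the earlier spheres, which costs little because their dimensions are geometrically smaller.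

Let $0<\varepsilon\le1$. For $k\ge0$ choose a $2^{-k-(n-i)}\varepsilon$-net of $S_i$ with at most $(3\cdot2^{k+n-i}/\varepsilon)^{m_i}$ points, and let $\mathcal S_k\subset P_n$ be the product of these nets. By \eqref{eq:mi}, $\sum_{i\le n}m_i\le2M\sum_{a\ge0}p^{-a}\le4M$ and $\sum_{i\le n}(n-i)m_i\le2M\sum_{a\ge0}ap^{-a}\le4M$. Hence
\begin{equation}\label{eq:net}
|\mathcal S_k|\le(3\cdot2^k/\varepsilon)^{4M}\,2^{4M}=(6\cdot2^k/\varepsilon)^{4M}.
\end{equation}
For $z\in P_n$ let $z^{[k]}\in\mathcal S_k$ consist of nearest net points in each coordinate. Then $\sum_i|z^{[k]}_i-z^{[k+1]}_i|\le\frac32\,2^{-k}\varepsilon\sum_i2^{-(n-i)}\le4\cdot2^{-k}\varepsilon$, so by \eqref{eq:lip}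
\[
|v_\chi(z^{[k]})-v_\chi(z^{[k+1]})|\le\kappa_k:=4p\,2^{-k}\varepsilon\qquad\text{for every }\chi .
\]

\emph{Step 4: chaining.} We must bound $|\mathbf Z(z)-\mathbf Z(z^{[0]})|$ for all $z$ at once. The operator norms do not help, since $\mathbb E\|\Theta^l_\chi\|^2=2\dim\mathcal H_\chi$ is unbounded in $n$. Instead we control the finitely many increments between consecutive nets. Fix a pair $(w,w')=(z^{[k]},z^{[k+1]})$. Then $|\mathbf Z(w)-\mathbf Z(w')|^2=\sum_{\chi,l}|v_\chi(w)-v_\chi(w')|^2|\gamma_{\chi,l}|^2$ in law, with independent complex Gaussians $\gamma_{\chi,l}$. This is at most $\kappa_k^2\,\Sigma$, where $\Sigma$ is a sum of $2rM$ squares of independent $N(0,1)$ variables. Since $\mathbb Ee^{\gamma^2/4}=\sqrt2$ for $\gamma\sim N(0,1)$, Markov's inequality gives $\Pr(\Sigma>2rMt)\le2^{rM}e^{-trM/2}$.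

Let $L=\log(12/\varepsilon)>2$ and $t_k=8L(k+1)$. Let $\mathcal E_k$ be the event that $|\mathbf Z(w)-\mathbf Z(w')|^2>2rMt_k\kappa_k^2$ for some pair $(w,w')$ of the form $(z^{[k]},z^{[k+1]})$. By \eqref{eq:net} there are at most $(12\cdot2^k/\varepsilon)^{8M}=\exp(M[8L+8k\log2])$ pairs, so
\[
\Pr(\mathcal E_k)\le\exp\big(M\,[\,8L+8k\log2+r\log2-4rL(k+1)\,]\big)\le e^{-12M(k+1)} .
\]
For the last inequality split $4rL(k+1)$ as $2+1+1$ times $rL(k+1)$ and use $r\ge6$, $L>2$: we have $2rL(k+1)\ge12L+24k\ge8L+8k\log2$, then $rL(k+1)\ge r\log2$, and $rL(k+1)\ge12(k+1)$. Since $\sum_{k\ge0}e^{-12(k+1)}<\frac12$, with probability at least $\frac12$ no $\mathcal E_k$ occurs. In that case, as $z^{[k]}\to z$, $\mathbf Z$ is continuous, and $\sum_k\sqrt{k+1}\,2^{-k}\le\sum_k(k+1)2^{-k}=4$, we get for all $z\in P_n$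
\begin{equation}\label{eq:chain}
|\mathbf Z(z)-\mathbf Z(z^{[0]})|\le\sum_{k\ge0}\sqrt{16rML(k+1)}\;4p\,2^{-k}\varepsilon\le64\,p\sqrt{rL}\,\varepsilon\sqrt M .
\end{equation}

\emph{Step 5: the union bound.} The factor $\sqrt L$ in \eqref{eq:chain} forces $\varepsilon$ to be slightly smaller than $\delta$; this is where $r-4$ becomes $r-5$. Take $\varepsilon=\delta^{5/4}$. Since $\delta^{1/4}\sqrt{\log(12\,\delta^{-5/4})}\to0$ as $\delta\to0$, there is $\delta_0\in(0,1)$, depending only on $p$ and $r$, with $64p\sqrt{rL}\,\varepsilon\le\delta$ for $\delta<\delta_0$. Discard the empty $Y_i$ and pick $y_i\in Y_i$. For every realization the hypothesis provides $z$ and $i$ with $\underline\omega(z)\in Y_i$, so $|\underline\omega(z)-y_i|\le\delta\sqrt M$. If no $\mathcal E_k$ occurs, then \eqref{eq:parseval}, \eqref{eq:chain} and the Lipschitz bound for $\psi$ give $|\underline\omega(z)-\underline\omega(z^{[0]})|\le\delta\sqrt M$. So with probability at least $\frac12$ there are $w\in\mathcal S_0$ and $i$ with $|\underline\omega(w)-y_i|\le2\delta\sqrt M$. By \eqref{eq:ball} with $\sigma=2\delta$ and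 \eqref{eq:net} with $k=0$,
\[
\tfrac12\le\mathcal N\,(6/\varepsilon)^{4M}(8\delta)^{rM}=\mathcal N\,\big(6^4\,8^r\,\delta^{r-5}\big)^M .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofA}

The last two sections combine into one covering estimate.

\begin{proposition}\label{prop:cover}
Let $r\ge6$, $\delta<\delta_0(p,r)$, $n\ge1$, and let $f':X\to\mathbb R^r$ be continuous with $\|f'-f^{(r)}\|_\infty\le\frac14$. If $X=U_1\cup\dots\cup U_{\mathcal N}$ and $|f'(gx)-f'(gx')|\le\delta$ for all $x,x'\in U_i$, $g\in G_n$ and $i$, then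
\[
\frac{\log\mathcal N}{|G_n|}\ge(r-5)\log(1/\delta)-C_r .
\]
\end{proposition}

\begin{proof}
Let $Y_i=\{(f'(gx))_{g\in G_n}:x\in U_i\}$. By Proposition~\ref{prop:names}, for every continuous $\omega:P_n\to[-\frac12,\frac12]^r$ there is $x=(z,u)\in X$ with $(\omega(gz_{\le n}))_g=(f'(gx))_g\in\bigcup_iY_i$. Lemma~\ref{lem:count} gives $\log\mathcal N/|G_n|\ge(r-5)\log(1/\delta)-4\log6-r\log8-\log2/|G_n|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Freeness was noted in Section~\ref{sec:system}, and (1) is Proposition~\ref{prop:mdim}.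

(2) Let $\delta<\delta_0(p,r)$ and let $\mathcal U$ be as in the statement. If $y,y'$ lie in one member of $\mathcal U^{G_n}$ and $g\in G_n$, then $gy,gy'$ lie in one member of $\mathcal U$, so $|\phi(gy)-\phi(gy')|\le\delta$. Apply Proposition~\ref{prop:cover} to $f'=\phi\circ\pi$ and the preimages under $\pi$ of the members of a minimal subcover of $\mathcal U^{G_n}$. This is the inequality. Covers $\mathcal U$ of this kind exist for every $\delta>0$, by continuity of $\phi$ and compactness of $Y$. Hence $h(Y)\ge(r-5)\log(1/\delta)-C_r$ for all $\delta<\delta_0$, and $h(Y)=\infty$ because $r-5>0$.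

(3) Suppose $X=\varprojlim X_k$ with projections $\pi_k$, which are factor maps. The real functions $\varphi\circ\pi_k$, with $k\ge1$ and $\varphi\in C(X_k)$, form an increasing union of unital subalgebras of $C(X)$ that separates points. By the Stone--Weierstrass theorem it is dense. Approximating the six coordinates of $f^{(6)}$ and passing to a common $k$, we find a continuous $\phi:X_k\to\mathbb R^6$ with $\|\phi\circ\pi_k-f^{(6)}\|_\infty\le\frac14$. By (2), $h(X_k)=\infty$.

(4) Let $\rho$ be a compatible metric and $r\ge6$. The $\rho$-Lipschitz functions form a unital subalgebra of $C(X)$ that separates points, so they are dense. Choose $f':X\to\mathbb R^r$ with $\|f'-f^{(r)}\|_\infty\le\frac14$ and $|f'(x)-f'(x')|\le c\,\rho(x,x')$ for some $c\ge1$. Let $\varepsilon<\delta_0/c$. A cover of $X$ by sets of $\rho_{G_n}$-diameter $<\varepsilon$ satisfies the hypothesis of Proposition~\ref{prop:cover} with $\delta=c\varepsilon$. Therefore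
\[
\lim_F\frac{\log\#(\rho_F,\varepsilon)}{|F|}\ge(r-5)\log\frac1{c\varepsilon}-C_r .
\]
Dividing by $\log(1/\varepsilon)$ and letting $\varepsilon\to0$ shows that the lower metric mean dimension is at least $r-5$. Since $r\ge6$ is arbitrary, it is $+\infty$.
\end{proof}

Parts (1) and (3) need only six coordinates of the alphabet $[-1,1]^{\mathbb N}$ on the entropy side; the infinitely many coordinates serve part (4).

\begin{remark}\label{rem:clock}
The spheres cannot be replaced by an arbitrary free factor. Replace each $S_i$ by the set $\{\zeta^a:a\in\mathbb Z/p\}$. The action stays free and the proof of Proposition~\ref{prop:mdim} is unchanged, but Proposition~\ref{prop:cover} fails. Indeed, fix $j\ge6$, so that $2j/q_j<1$ and $\eta_j\le\frac14$. Writing $z_i=\zeta^{a_i}$, the map $c(z)=(a_{n_{j-1}+1},\dots,a_{n_j})$ is a clock for $\lambda_j$. Let $f'$ consist of the first six coordinates of the function $\phi$ in \eqref{eq:clock}; it is within $\frac14$ of $f^{(6)}$. The set $T$ can be covered by $A\delta^{-2j|G_{n_j}|/q_j}$ sets of diameter at most $\delta$, with $A$ independent of $\delta\in(0,1)$.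 For $n\ge n_j$, apply \eqref{eq:clock} at the points $ax$, with $a$ running through representatives of $G_n/G_{n_j}$. This covers $X$ as in Proposition~\ref{prop:cover} with $\log\mathcal N/|G_n|\le(2j/q_j)\log(1/\delta)+|G_{n_j}|^{-1}\log A$, which is below $\log(1/\delta)-C_6$ for small $\delta$.
\end{remark}

\section{Finite index and finite kernel}\label{sec:groups}

We indicate the acting group by a subscript, and write $h_\Gamma(\mathcal U)$ and $\operatorname{mdim}_\Gamma(\mathcal U)$ for the limits attached to a cover $\mathcal U$.

\begin{lemma}\label{lem:scaling}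
\begin{enumerate}
\item[(a)] If $\Delta\le\Gamma$ has finite index and $\Gamma\curvearrowright Y$, then $h_\Delta(Y)=[\Gamma:\Delta]\,h_\Gamma(Y)$ and $\operatorname{mdim}_\Delta(Y)=[\Gamma:\Delta]\operatorname{mdim}_\Gamma(Y)$.
\item[(b)] If a finite normal subgroup $K$ of $\Delta$ acts trivially on $Y$, then $h_\Delta(Y)=h_{\Delta/K}(Y)/|K|$ and $\operatorname{mdim}_\Delta(Y)=\operatorname{mdim}_{\Delta/K}(Y)/|K|$.
\item[(c)] If $Y'\subseteq Y$ is closed, nonempty and $\Delta$-invariant, then $h_\Delta(Y')\le h_\Delta(Y)$.
\end{enumerate}
\end{lemma}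

\begin{proof}
(a) Write $\Gamma=\bigsqcup_{t\in T}t\Delta$ with $e\in T$. For finite $F\subseteq\Delta$ we have $|TF|=|T||F|$ and $(\mathcal U^T)^F=\bigvee_{g\in F,\,t\in T}(tg)^{-1}\mathcal U=\mathcal U^{TF}$. For $\gamma\in\Gamma$ write $\gamma t=t'\delta_{\gamma,t}$ with $t'\in T$ and $\delta_{\gamma,t}\in\Delta$; the map $t\mapsto t'$ permutes $T$. Comparing the parts in each coset $t'\Delta$ gives $|\gamma TF\,\triangle\,TF|=\sum_t|\delta_{\gamma,t}F\,\triangle\,F|$. So $TF$ runs through a F\o lner sequence of $\Gamma$ when $F$ runs through one of $\Delta$, and $h_\Delta(\mathcal U^T)=|T|\,h_\Gamma(\mathcal U)$. Taking suprema, $|T|\,h_\Gamma(Y)\le h_\Delta(Y)$. Since $e\in T$, the cover $\mathcal U^T$ refines $\mathcal U$, so $h_\Delta(\mathcal U)\le|T|\,h_\Gamma(\mathcal U)$, which gives the reverse inequality. The same words apply with $D$ in place of $\log N$.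

(b) Let $\tilde F\subseteq\Delta$ be the preimage of a finite set $F\subseteq\Delta/K$. Then $|\tilde F|=|K||F|$ and $|\delta\tilde F\,\triangle\,\tilde F|=|K|\,|\bar\delta F\,\triangle\,F|$, where $\bar\delta$ is the image of $\delta$; so preimages of F\o lner sequences are F\o lner. The join $\mathcal U^{\tilde F}$ repeats each factor of $\mathcal U^F$ exactly $|K|$ times. A cover and its join with itself refine each other, so $N$ and $D$ take the same values on $\mathcal U^{\tilde F}$ and $\mathcal U^F$.

(c) Given a finite open cover $\mathcal U'$ of $Y'$, extend its members to open subsets of $Y$ and add $Y\setminus Y'$ to get a cover $\mathcal U$ of $Y$. The trace on $Y'$ of a member of $\mathcal U^F$ is empty or a member of $(\mathcal U')^F$, so $N((\mathcal U')^F)\le N(\mathcal U^F)$.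
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
The finite case is part of Proposition~\ref{prop:zerodim}. Let $\Gamma,\Delta,K$ be as in the statement. We inflate the example to $\Delta$ and induce it to $\Gamma$. To control the mean dimension of the induced action we want each copy of $X$ in it to be $\Delta$-invariant, so we first make $\Delta$ normal.

Let $\Delta_0=\bigcap_{\gamma\in\Gamma}\gamma\Delta\gamma^{-1}$, a normal subgroup of finite index in $\Gamma$. Then $K\cap\Delta_0$ is finite and normal in $\Delta_0$, and $\Delta_0/(K\cap\Delta_0)\cong\Delta_0K/K$ has finite index in $\Delta/K$. A finite index subgroup of an $\mathbb F_p$-vector space of countably infinite dimension is a subspace of countably infinite dimension, so it is again isomorphic to $\bigoplus_{\mathbb N}\mathbb Z/p$. Replacing $(\Delta,K)$ by $(\Delta_0,K\cap\Delta_0)$, we may assume that $\Delta$ is normal in $\Gamma$.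

Let $X$ be the space of Theorem~\ref{thm:main} for $\Delta/K$, viewed as a $\Delta$-space; $\operatorname{mdim}_\Delta(X)=0$ by Lemma~\ref{lem:scaling}(b). Let $X^\sharp$ be the quotient of $\Gamma\times X$ by $(\gamma\delta,x)\sim(\gamma,\delta x)$ for $\delta\in\Delta$, with the action $\gamma'[\gamma,x]=[\gamma'\gamma,x]$. With $T$ as above, $X^\sharp$ is the disjoint union of the clopen copies $[t,X]$, $t\in T$, of $X$, so it is compact metrizable.

\emph{Zero mean dimension.} For $\delta\in\Delta$ we have $\delta[t,x]=[t,(t^{-1}\delta t)x]$. So $[t,X]$ is $\Delta$-invariant, and as a $\Delta$-space it is $X$ with the action twisted by the automorphism $\delta\mapsto t^{-1}\delta t$. The join of a cover over $F$ for the twisted action is its join over $t^{-1}Ft$ for the original one, and automorphisms preserve F\o lner sequences. Hence each copy has zero mean dimension for $\Delta$. For a finite open cover $\mathcal U$ of $X^\sharp$ and finite $F\subseteq\Delta$, refinements of the traces of $\mathcal U^F$ on the clopen invariant copies unite to a refinement of $\mathcal U^F$ whose order is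 the maximum of their orders. Thus $\operatorname{mdim}_\Delta(X^\sharp)=0$, and $\operatorname{mdim}_\Gamma(X^\sharp)=0$ by Lemma~\ref{lem:scaling}(a).

\emph{No approximation by finite entropy.} Suppose $X^\sharp=\varprojlim Y_k$ with $h_\Gamma(Y_k)<\infty$. Let $Y_k'\subseteq Y_k$ be the image of $[e,X]$, a closed $\Delta$-invariant set. The maps $Y_{k+1}\to Y_k$ restrict to surjections $Y'_{k+1}\to Y'_k$. The group $K$ acts trivially on $[e,X]\cong X$, hence on each $Y'_k$, and (IL) gives $X=\varprojlim Y_k'$ as $\Delta/K$-spaces. By Lemma~\ref{lem:scaling},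
\[
h_{\Delta/K}(Y_k')=|K|\,h_\Delta(Y_k')\le|K|\,h_\Delta(Y_k)=|K|\,[\Gamma:\Delta]\,h_\Gamma(Y_k)<\infty ,
\]
which contradicts Theorem~\ref{thm:main}(3).
\end{proof}

\begin{thebibliography}{1}
\bibitem{LL} Hanfeng Li and Bingbing Liang, \emph{Mean Dimension, Mean Rank, and von Neumann-L\"uck Rank}, arXiv:1307.5471 (2013).
\end{thebibliography}
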